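# Plactic monoids and tropical triangular matrices: different identities from rank four on

## 1. One identity in $2\times 2$ tropical matrices and in the plactic monoid of rank two

Let $\mathbb T=\mathbb R\cup\{-\infty\}$ with $\oplus=\max$ and $\otimes=+$. Let $UT_n(\mathbb T)$ be the semigroup of $n\times n$ upper triangular matrices over $\mathbb T$ (all entries below the diagonal are $-\infty$), under tropical matrix multiplication: $(XY)_{ij}=\max_k (X_{ik}+Y_{kj})$. Consider the two words
$$u=xyyx\,xy\,xyyx,\qquad v=xyyx\,yx\,xyyx. \tag{1}$$
They differ only in the middle, where $xy$ is replaced by $yx$. We claim that $u=v$ for all $x,y\in UT_2(\mathbb T)$.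

Put $a=xy$ and $b=yx$. Then $u=abaab$ and $v=abbab$. The matrices $a$ and $b$ have the same diagonal $(d_1,d_2)$, because diagonal entries of triangular matrices multiply entrywise and $\otimes$ is commutative. Now take any product $c_1c_2c_3c_4c_5$ of matrices with diagonal $(d_1,d_2)$. Its diagonal is $(5d_1,5d_2)$, and its $(1,2)$ entry is
$$\max_{1\le t\le 5}\big[(t-1)d_1+(c_t)_{12}+(5-t)d_2\big],\qquad 0\cdot(-\infty)=0,$$
where $t$ is the time at which we jump from state 1 to state 2. Group the terms by whether $c_t=a$ or $c_t=b$. For finite $d_1,d_2$ the function $(t-1)d_1+(5-t)d_2$ is affine in $t$, so among the positions carrying $a$ only the first and the last matter, and likewise for $b$. In $abaab$ the letter $a$ sits at $\{1,3,4\}$ and $b$ at $\{2,5\}$; in $abbab$ the letter $a$ sits at $\{1,4\}$ and $b$ at $\{2,3,5\}$. The first and last $a$ are $1,4$ in both words, and the first and last $b$ are $2,5$ in both. So the entries agree. If $d_1=-\infty$, only $t=1$ can contribute a value other than $-\infty$; if $d_2=-\infty$, only $t=5$ can; and the words agree at both places. Hence $u=v$ in $UT_2(\mathbb T)$.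

Two things made this work. The substitution $a\mapsto xy$, $b\mapsto yx$ forces equal diagonals, and the letter at the single changed position 3 is hidden between other occurrences, whether it is $a$ or $b$. Keep both in mind.

Now the second monoid.

**Definition (plactic monoid).** For $n\in\mathbb N$, $\mathbb P_n$ is the monoid generated by $[n]=\{1<2<\dots<n\}$ subject to the Knuth relations
$$xzy=zxy\quad(x\le y<z),\qquad yxz=yzx\quad(x<y\le z),\qquad x,y,z\in[n].$$

For $n=2$ there are just two relations: $121=211$ and $212=221$. They say $1\cdot 21=21\cdot 1$ and $21\cdot 2=2\cdot 21$: the element $21$ is central. Put $x=1$, $y=2$ in (1) and pull out factors $21$: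
$$u=1\,2\,(21)\,1\,(21)\,2\,(21)=(21)^3\,1212=(21)^4\,12,\qquad v=1\,2\,(21)(21)\,1\,2\,(21)=(21)^3\,1212=(21)^4\,12 .$$
The two sides agree here too. So we have an identity of $UT_2(\mathbb T)$, and at least for this assignment it also holds in $\mathbb P_2$. Is that a coincidence of small numbers, or do $\mathbb P_n$ and $UT_n(\mathbb T)$ obey the same laws?

## 2. Identities, varieties, and the comparison of $\mathbb P_n$ with $UT_n(\mathbb T)$

A semigroup identity is a formal equality $u=v$ of nonempty words over an alphabet of variables. A semigroup $S$ satisfies it if both sides are equal in $S$ under every assignment of elements of $S$ to the variables. Write $\operatorname{var}S$ for the semigroup variety generated by $S$, which is the class of all semigroups satisfying every identity of $S$. Thus $\operatorname{var}S\subseteq\operatorname{var}T$ means that $S$ satisfies every identity of $T$, and $\operatorname{var}S=\operatorname{var}T$ means that $S$ and $T$ satisfy exactly the same identities.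

The following facts may be used.

* (i) For every $n$, every identity satisfied by $\mathbb P_n$ is satisfied by $UT_n(\mathbb T)$.
* (ii) For every $n$, $\mathbb P_n$ satisfies every identity satisfied by $UT_d(\mathbb T)$, where $d=\lfloor n^2/4+1\rfloor$.
* (iii) For $n\le3$, $\mathbb P_n$ and $UT_n(\mathbb T)$ generate the same variety.
* (iv) If $\mathbb P_n$ generates the same variety as $UT_k(\mathbb T)$ for some $k$, then $k=n$.

The question, posed in Thomas Aird, "Semigroup identities and varieties of plactic monoids", arXiv:2304.12131 (2023), is whether $\mathbb P_n$ generates the same variety as $UT_n(\mathbb T)$ for any $n\ge4$. The answer is no.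

**Theorem A.** Let $n\ge4$, and put $N=2n-4$ if $n\in\{4,5\}$ and $N=2n-3$ if $n\ge6$. There is a semigroup identity $u=v$ in $n$ variables that is satisfied by $UT_j(\mathbb T)$ for every $j\le N$ and is not satisfied by $\mathbb P_n$. In particular it holds in $UT_n(\mathbb T)$, since $n\le 2n-4$.

**Corollary B.**

* (a) $\operatorname{var}\mathbb P_n=\operatorname{var}UT_n(\mathbb T)$ if and only if $n\le3$. For $n\ge4$, with $d=\lfloor n^2/4+1\rfloor$,
$$\operatorname{var}UT_n(\mathbb T)\subsetneq\operatorname{var}\mathbb P_n\subsetneq\operatorname{var}UT_d(\mathbb T).$$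
* (b) For $n\ge4$, $\mathbb P_n$ does not generate the same variety as $UT_j(\mathbb T)$ for any $j$.
* (c) Let $D(n)$ be the least $j$ such that $\mathbb P_n$ satisfies all identities of $UT_j(\mathbb T)$. Then $D(n)=\lfloor n^2/4+1\rfloor$ for $1\le n\le 6$, so (ii) is sharp there: $D(4)=5$, $D(5)=7$, $D(6)=10$. For $n\ge6$ we have $2n-2\le D(n)\le\lfloor n^2/4+1\rfloor$.

The argument does not determine $D(n)$ for $n\ge7$. Its proof has a parameter $k\in\{2,3\}$. The case $k=2$ gives $N=2n-4$ for all $n\ge4$ and already answers the question; the case $k=3$ gives $N=2n-3$ for $n\ge6$. Theorem A uses, beyond what we prove, only Greene's invariance theorem. The corollary also uses (i)–(iv).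

Rank one can be done at once. $\mathbb P_1\cong(\mathbb N,+)$ and $UT_1(\mathbb T)=(\mathbb T,+)$ are commutative, so both satisfy every $u=v$ in which each variable occurs equally often on both sides. Assigning one variable to the generator (respectively to the number $1$) and all others to the identity element shows that they satisfy nothing else.

## 3. Greene's invariants, and why $\ell_1$ cannot separate

To show that two words are different in $\mathbb P_n$ we need an invariant.

**Definition ($\ell_k$).** For a word $w$ over $[n]$, $\ell_k(w)$ is the largest total length of $k$ disjoint nondecreasing subsequences of $w$. Equivalently, it is the largest cardinality of a union of $k$ nondecreasing subsequences (of positions), since repeated positions can be deleted.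

**Greene's theorem.** If $w=w'$ in $\mathbb P_n$, then $\ell_k(w)=\ell_k(w')$ for every $k$. (C. Greene, *An extension of Schensted's theorem*, Adv. Math. 14 (1974); W. Fulton, *Young Tableaux*, §3.1, Lemma 2.)

For example, let $w=412563$. Then $\ell_1(w)=4$, by $1256$. Removing $1256$ leaves $43$, which would suggest $\ell_2=5$; but $456$ and $123$ are disjoint subsequences of $w$, so $\ell_2(w)=6$. The number $\ell_2$ is a joint optimization, not a greedy one.

The first thing to try is the simplest invariant: find an identity of $UT_n(\mathbb T)$ whose two sides get different $\ell_1$ after substituting words over $[n]$. This cannot succeed, for the following reason.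

**Lemma 1.** For $c\in[n]$ let $\rho(c)\in UT_n(\mathbb T)$ have entry $1$ at $(i,j)$ if $i\le c\le j$, entry $0$ at the other places with $i\le j$, and $-\infty$ below the diagonal. Extend $\rho$ to words multiplicatively. Then $\rho(w)_{1n}=\ell_1(w)$ for every nonempty $w$.

*Proof.* Let $w=w_1\cdots w_L$. Then $\rho(w)_{1n}$ is the maximum, over $1=s_0\le s_1\le\dots\le s_L=n$, of the number of $t$ with $s_{t-1}\le w_t\le s_t$. If $t<t'$ are two counted times, $w_t\le s_t\le s_{t'-1}\le w_{t'}$, so the counted letters form a nondecreasing subsequence. Conversely, given a nondecreasing subsequence, let $s_0=1$, $s_L=n$ and, for $0<t<L$, let $s_t$ be the value of the last chosen letter at a position $\le t$, or $1$ if there is none. This is nondecreasing, and each chosen $t$ is counted. $\square$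

So if $u=v$ holds in $UT_n(\mathbb T)$ and $\varphi$ replaces the variables by words over $[n]$, then $\ell_1(\varphi(u))=\ell_1(\varphi(v))$. (A variable sent to the empty word is assigned the identity matrix; if everything is sent to the empty word there is nothing to show.) The first Greene invariant is an entry of an $n\times n$ matrix, and the approach stops there.

The same lemma settles rank two by hand. Every element of $\mathbb P_2$ can be written $(21)^e1^a2^b$: pull factors $21$ to the front as in Section 1 until the rest has no factor $21$. This word has $e+a$ ones and $e+b$ twos. Also $\ell_1=e+a+b$: take all ones and the final twos; cutting earlier, after $i$ of the blocks $21$, gives at most $i+(e-i)+b$. So $e$, and then $a$ and $b$, are determined by the content and $\ell_1$. Both of these are invariants of $\mathbb P_2$. If $u=v$ holds in $UT_2(\mathbb T)$, then it holds in $UT_1(\mathbb T)$ (embedded as the first diagonal entry), so each variable occurs equally often in $u$ and $v$. After any substitution the contents agree, and $\ell_1$ agrees by Lemma 1. Hence $u=v$ holds in $\mathbb P_2$. Together with (i),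 this gives $\operatorname{var}\mathbb P_2=\operatorname{var}UT_2(\mathbb T)$.

For larger $n$ there are further invariants $\ell_2,\ell_3,\dots$, and Lemma 1 says nothing about them, since it tracks one subsequence at a time. The plan is therefore:

* describe what $N\times N$ matrices with a common diagonal can see in a word (Section 4);
* describe something that $\ell_k$, $k\ge2$, can see (Section 5);
* build two words that differ in the second respect and not in the first (Sections 6–8).

## 4. Occurrence polytopes and identities of $UT_N(\mathbb T)$

In Section 1 the $2\times2$ matrices saw only the first and last occurrence of each letter: the convex hull of its set of positions. We now generalize this.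

**Definition (chains).** A word $W$ has positions indexed by an interval of integers, and $W_t$ is the letter at position $t$. A chain of $W$ is a tuple $t=(t_1<\dots<t_r)$ of positions, $r\ge1$; its pattern is the word $W_{t_1}\cdots W_{t_r}$. $\operatorname{Occ}_w(W)\subseteq\mathbb R^{|w|}$ is the finite set of chains with pattern $w$. A chain $t$ with pattern $w$ is interior if $t=\theta t'+(1-\theta)t''$ with $t'\ne t''$ in $\operatorname{Occ}_w(W)$ and $0<\theta<1$. A factor is a block of consecutive positions; two blocks overlap if they share a position.

Translating the index interval changes neither which chains are interior nor whether two words on the same positions have equal hulls.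

For example, let $U=abaab$ and $V=abbab$ as in Section 1, differing at $\tau=3$. In $U$ the chain $(3)$ has pattern $a$ and is interior: $3=\frac13\cdot1+\frac23\cdot4$. In $V$ it has pattern $b$ and is interior: $3=\frac23\cdot2+\frac13\cdot5$. For chains of length 2 matters differ: $\operatorname{Occ}_{ba}(U)=\{(2,3),(2,4)\}$ and $\operatorname{Occ}_{ba}(V)=\{(2,4),(3,4)\}$ have different hulls.

The first lemma reduces equality of hulls to a statement about chains through the changed position.

**Lemma 2.** Let $U,V$ be words on the same positions that differ only at position $\tau$. Suppose every chain of $U$ and every chain of $V$ of length $\le K$ having $\tau$ as an entry is interior. Then $\operatorname{conv}\operatorname{Occ}_w(U)=\operatorname{conv}\operatorname{Occ}_w(V)$ for all $w$ with $1\le|w|\le K$.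

*Proof.* Let $O$ be the set of chains with pattern $w$ that avoid $\tau$. It is the same set for $U$ and $V$. The polytope $\operatorname{conv}\operatorname{Occ}_w(U)$ is the convex hull of its extreme points. These belong to $\operatorname{Occ}_w(U)$ and, being extreme, are not interior; so they avoid $\tau$ and lie in $O\subseteq \operatorname{Occ}_w(U)$. Hence $\operatorname{conv}\operatorname{Occ}_w(U)=\operatorname{conv}O$, also when these sets are empty. The same holds for $V$. $\square$

The second lemma says that matrices with a common diagonal see nothing beyond these hulls.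

**Lemma 3.** Let $U,V\in A^+$ have positions $1,\dots,L$, with $\operatorname{conv}\operatorname{Occ}_w(U)=\operatorname{conv}\operatorname{Occ}_w(V)$ whenever $1\le|w|\le N-1$. Let $\psi:A^+\to UT_N(\mathbb T)$ be a morphism such that all $\psi(a)$, $a\in A$, have the same diagonal $(d_1,\dots,d_N)$. Then $\psi(U)=\psi(V)$.

*Proof.* **Step 1.** This step writes the entries as maxima over chains. The diagonal entries of both products are $Ld_i$. Let $i<j$ and $W\in\{U,V\}$. Then
$$\psi(W)_{ij}=\max\sum_{t=1}^L\psi(W_t)_{s_{t-1}s_t}\quad\text{over } i=s_0\le s_1\le\dots\le s_L=j .$$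
Group the sequences $(s_t)$ by their distinct values $i=\rho_0<\dots<\rho_r=j$, where $1\le r\le N-1$, and by the pattern $w$ of the chain $t_1<\dots<t_r$ of times of strict increase. With $t_0=0$ and $t_{r+1}=L+1$, the sequence stays at $\rho_p$ during $\gamma_p(t)=t_{p+1}-t_p-1$ steps, each contributing $d_{\rho_p}$. So
$$\psi(W)_{ij}=\max_{\rho,w}\Big[\sum_{p=1}^r\psi(w_p)_{\rho_{p-1}\rho_p}+\max_{t\in\operatorname{Occ}_w(W)}h_\rho(t)\Big],\qquad h_\rho(t)=\sum_{p=0}^r\gamma_p(t)\,d_{\rho_p},$$
with $0\cdot(-\infty)=0$ and $\max\emptyset=-\infty$.

**Step 2.** This step shows that the inner maximum depends only on $Q=\operatorname{conv}\operatorname{Occ}_w(W)$, which finishes the proof. If all $d_{\rho_p}$ are finite, $h_\rho$ is affine, and its maximum over a finite set equals its maximum over the hull. In general let $I=\{p:d_{\rho_p}=-\infty\}$ and $Q_I=\{t\in Q:\gamma_p(t)=0\text{ for all }p\in I\}$. The affine functions $\gamma_p$ are $\ge0$ on $\operatorname{Occ}_w(W)$, hence on $Q$. If a point of $Q_I$ is a convex combination with positive coefficients of points of $\operatorname{Occ}_w(W)$, then for each $p\in I$ the nonnegative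 values of $\gamma_p$ at these points average to $0$, so they all vanish. Hence $Q_I=\operatorname{conv}(\operatorname{Occ}_w(W)\cap Q_I)$. For $t\in\operatorname{Occ}_w(W)$ we have $h_\rho(t)=-\infty$ if $t\notin Q_I$, and otherwise $h_\rho(t)=\sum_{p\notin I}\gamma_p(t)d_{\rho_p}$, an affine function of $t$. So the inner maximum is the maximum of this affine function over $Q_I$, and $-\infty$ if $Q_I=\emptyset$. Both depend only on $Q$. $\square$

The third step converts this into identities, by a substitution that makes all diagonals equal. The content of a word over $[n]$ records how often each letter occurs in it.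

**Lemma 4.** Let $U,V$ be as in Lemma 3, and let $g:A^+\to[n]^+$ be a morphism such that all words $g(a)$, $a\in A$, have the same content. Regard $1,\dots,n$ as variables. Then $g(U)=g(V)$ is an identity of $UT_j(\mathbb T)$ for all $j\le N$.

*Proof.* Let $\theta:[n]^+\to UT_N(\mathbb T)$ be any morphism, that is, any assignment. The diagonal of $\theta(g(a))$ is the entrywise sum of the diagonals of the $\theta$-images of the letters of $g(a)$, so it does not depend on $a$. Apply Lemma 3 to $\psi=\theta\circ g$. For $j\le N$, padding with $-\infty$ entries embeds $UT_j(\mathbb T)$ in $UT_N(\mathbb T)$. $\square$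

With $A=\{a,b\}$, $U=abaab$, $V=abbab$, $g(a)=xy$, $g(b)=yx$ and $N=2$ this is exactly Section 1.

## 5. Nested factors recorded by $\ell_k$

**Which feature of a word to aim for.** One feature is the last starting position of a factor $F$. But for $|F|\le N-1$ this is already visible in $\operatorname{conv}\operatorname{Occ}_F$: on the face where all gaps $t_{p+1}-t_p-1$ vanish, which is the hull of the consecutive chains, maximize $t_1$. So hulls for chains of length $n-1$ determine the last factor $F$ of length $n-1$, in agreement with the failure of $\ell_1$ in Section 3.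

The way out is a relative feature: the last factor $F$ that starts before the last factor $G$. A chain that exhibits such an $F$ followed by a $G$ has length $|F|+|G|$. We shall have $|F|=n-1$ and $|G|=n-3$, so this length is $2n-4$, and there is hope that chains of length $2n-5$ do not notice. The following construction shows that $\ell_k$ records a feature of this kind.

**Definition (nested factors).** Fix $k\ge1$ with $k\le\mu:=n-k$, and let $A=\{a_1,\dots,a_{n-1},z\}$. Put $b_c=a_{k+c}$ for $-(k-1)\le c\le\mu-1$, and
$$F_k=b_0b_1\cdots b_{\mu-k},\qquad F_i=F_{i+1}\,b_{\mu-i}\,b_{-(k-i)}\quad(1\le i<k).$$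

Then $f_i:=|F_i|=n+1-2i$. The letters of $F_i$ are the $b_c$ with $-(k-i)\le c\le\mu-i$. So $F_1=y_0y_1\cdots y_{n-2}$ contains each of $a_1,\dots,a_{n-1}$ exactly once, $y_0=b_0$, and $F_i=y_0\cdots y_{f_i-1}$ is a prefix of $F_1$. In $F_1$ the letters $b_0,b_1,b_2,\dots$ appear in this order, and so do $b_0,b_{-1},b_{-2},\dots$.

For $k=2$: $F_2=a_2a_3\cdots a_{n-2}$ and $F_1=a_2a_3\cdots a_{n-2}\,a_{n-1}a_1$; for $n=4$, $F_2=a_2$ and $F_1=a_2a_3a_1$. For $k=3$ and $n=6$: $F_3=a_3$, $F_2=a_3a_4a_2$, $F_1=a_3a_4a_2a_5a_1$.

**Definition (good words).** For $W\in A^+$ let $q_k(W)$ be the largest starting position of a factor $F_k$. For $i<k$ let $q_i(W)$ be the largest starting position of a factor $F_i$ that is $<q_{i+1}(W)$. Call $W$ good if all of $q_k,\dots,q_1$ exist.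

For $n=4$, $k=2$: the word $a_2a_3a_1a_2$ (positions $1$ to $4$) is good with $q_2=4$, $q_1=1$. The word $a_2a_3a_1$ is not good: $q_2=1$, and no $F_1$ starts earlier.

**Proposition 5.** For every $L\ge1$ there are a morphism $g:A^+\to[n]^+$ with all $g(a)$ of equal content, and integers $\kappa,\sigma_1=1,\sigma_2,\dots,\sigma_k$, such that for every good word $W$ with positions $1,\dots,L$,
$$\ell_k(g(W))=\kappa+\sum_{i=1}^k\sigma_i\,q_i(W). \tag{2}$$

*Proof.* **Parameters.** We fix numbers whose sizes are separated so that four priorities are enforced in order: first distinctness of the $k$ subsequences (weight $C$), then as many "bonuses" as possible (weight $Q$), then a lexicographic order (powers of $M$). Let $M=2kL+1$,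
$$\alpha(y_0)=\sum_{e=0}^{n-2}M^e,\qquad\alpha(y_s)=-M^{\,n-1-s}\ (1\le s\le n-2),\qquad\alpha_c=\alpha(a_c).$$
Let $x\in\mathbb Z^n$ have $x_n=0$ and $x_c-x_{c+1}=\alpha_c$. Put $X=\max_c|x_c|$, $Q=2kLX+1$, $Y=X+Q$, $R=2L$, $C=2kRY+1$. Let $e_{a_c}=Q\cdot\mathbf 1_{\{1,\dots,c\}}\in\mathbb Z^n$, $e_z=0$, $\mathbf 1=(1,\dots,1)$. For $v\in\mathbb N^n$ let $\Delta(v)=n^{v(n)}\cdots2^{v(2)}1^{v(1)}$, and define
$$g(a)=\Delta(e_a+C\mathbf 1)\,\Delta(x-e_a+C\mathbf 1)\qquad(a\in A).$$
All exponents are positive because $C>Y$, and every $g(a)$ has content $x+2C\mathbf 1$.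

Let $W$ be good with positions $1,\dots,L$. Then $g(W)=\Delta(v_1+C\mathbf 1)\cdots\Delta(v_R+C\mathbf 1)$ with $v_{2t-1}=e_{W_t}$ and $v_{2t}=x-e_{W_t}$. All entries of the $v_s$ have absolute value $\le Y$.

**Step 1 (level functions).** This step turns $\ell_k$ into an optimization over $k$ monotone functions. We claim
$$\ell_k(g(W))=\max_{h_1,\dots,h_k}\ \sum_{s=1}^R\ \sum_{c\in\{h_1(s),\dots,h_k(s)\}}(v_s(c)+C), \tag{3}$$
where the $h_i:[R]\to[n]$ are nondecreasing and the inner sum is over a set, so that repeated values count once.

For "$\le$": each block is nonincreasing, so a nondecreasing subsequence uses a single letter value $h(s)$ in each block $s$ that it meets. On a block it misses, let $h(s)$ be the value at the last earlier block met, or $1$ if there is none. Then $h$ is nondecreasing, and the union of $k$ subsequences has at most the displayed number of positions. For "$\ge$": given $h$, the positions in block $s$ carrying the letter $h(s)$, over all $s$, form a nondecreasing subsequence. The union over $h_1,\dots,h_k$ has exactly the displayed size.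

Next we make the values distinct. If $h_i(s)=h_{i'}(s)$ for some $s$ and $i\ne i'$, the double sum has at most $kR-1$ terms, so its value is at most $(kR-1)C+kRY$. The constant tuple $h_i\equiv i$ has value at least $kRC-kRY$, which is larger since $C>2kRY$. So the maximum is attained only at tuples with distinct values for each $s$. Sorting the values at each $s$ preserves the value of the sum and monotonicity: the $i$-th largest of $k$ nondecreasing functions is nondecreasing. So we may assume $h_1(s)>\dots>h_k(s)$ for all $s$; call such tuples strict. Hence
$$\ell_k(g(W))=kRC+\max_{\text{strict}}\ \sum_{i}\sum_s v_s(h_i(s)).$$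

**Step 2 (bonuses and fillings).** This step shows that the optimal tuples are encoded by rectangular arrays of positions of $W$. For nondecreasing $h$ and $t\in[L]$,
$$v_{2t-1}(h(2t-1))+v_{2t}(h(2t))=x_{h(2t)}+Q\cdot\big[W_t=a_c\text{ with }h(2t-1)\le c<h(2t)\big], \tag{4}$$
since $e_{a_c}(h)$ is $Q$ for $h\le c$ and $0$ otherwise, and $e_z=0$. When the bracket is $1$ we say that $h$ has a bonus at $t$.

In a strict tuple, $k-i$ values lie below $h_i(s)$ and $i-1$ above it, so $h_i$ takes values in $[k+1-i,\,n+1-i]$, an interval with $\mu+1$ elements. Each bonus raises $h_i$ by at least $1$, so $h_i$ has at most $\mu$ bonuses. It has exactly $\mu$ if and only if $h_i(1)=k+1-i$ and $h_i$ rises only from $2t-1$ to $2t$ at $\mu$ times $t=t(i,1)<\dots<t(i,\mu)$, each time by exactly $1$, with the right letter there. The $j$-th rise is from $k-i+j$ to $k-i+j+1$, so the right letter is $W_{t(i,j)}=a_{k-i+j}=b_{j-i}$.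

Suppose all $h_i$ have $\mu$ bonuses. Then $h_i(2t)=k+1-i+N_i(t)$ with $N_i(t)=\#\{j:t(i,j)\le t\}$, and $h_i(2t+1)=h_i(2t)$. Strictness $h_i>h_{i+1}$ is therefore equivalent to $N_i(t)\ge N_{i+1}(t)$ for all $t$, that is, to $t(i,j)\le t(i+1,j)$ for all $j$. Since the letters at these two positions, $b_{j-i}$ and $b_{j-i-1}$, differ, this is equivalent to $t(i,j)<t(i+1,j)$.

Call a map $t:[k]\times[\mu]\to[L]$ a filling if $W_{t(i,j)}=b_{j-i}$ and $t$ is strictly increasing in each coordinate. We have shown that strict tuples with $k\mu$ bonuses correspond bijectively to fillings. For such a tuple, telescoping $x_c-x_{c+1}=\alpha_c$ from $c=h_i(2t)$ to $n-i$ gives $x_{h_i(2t)}=x_{n+1-i}+\sum_{j:\,t<t(i,j)}\alpha_{k-i+j}$. Summing over $t$,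
$$\sum_{t=1}^Lx_{h_i(2t)}=Lx_{n+1-i}+\sum_j\big(t(i,j)-1\big)\alpha_{k-i+j}.$$
For any strict tuple the non-bonus part $\sum_i\sum_tx_{h_i(2t)}$ has absolute value $\le kLX$, and $Q>2kLX$, so one bonus more outweighs everything else. Hence, if a filling exists,
$$\ell_k(g(W))=\kappa_0+\max_{t\text{ filling}}\Phi(t),\qquad\Phi(t)=\sum_{i,j}\alpha(b_{j-i})\,t(i,j), \tag{5}$$
with $\kappa_0$ independent of $W$.

Before the general case, take $n=4$, $k=\mu=2$. The letters of the boxes $(1,1),(1,2),(2,1),(2,2)$ are $a_2,a_3,a_1,a_2$, with $\alpha(a_2)=1+M+M^2$, $\alpha(a_3)=-M^2$, $\alpha(a_1)=-M$. Writing $t_{ij}=t(i,j)$,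
$$\Phi=M^2\big(t_{22}-(t_{12}-t_{11})\big)+M\big(t_{22}-(t_{21}-t_{11})\big)+(t_{11}+t_{22}).$$
As $M$ is huge, we first make $t_{22}$ as large as possible (the last $a_2$) and $t_{12}-t_{11}$ as small as possible (equal to $1$), then $t_{21}-t_{11}$ as small as possible (equal to $2$); now $a_2a_3a_1$ is a factor starting at $t_{11}<t_{22}$, and finally we make $t_{11}$ as large as possible. The result is $t_{22}=q_2$, $t_{11}=q_1$. The general case follows.

**Step 3 (hooks).** This step groups the boxes so that each group spells one $F_i$. For $1\le i\le k$ let $H_i=\{(i,j):j\ge i\}\cup\{(i',i):i'>i\}$, the set of boxes whose smaller coordinate is $i$. As $k\le\mu$, the $H_i$ partition $[k]\times[\mu]$. The arm $\{(i,j):j\ge i\}$ carries $b_0,\dots,b_{\mu-i}$ and the leg carries $b_{-1},\dots,b_{-(k-i)}$, so the letters attached to $H_i$ are $y_0,\dots,y_{f_i-1}$, once each. For a filling $t$ let $t_{i,s}$ be the value at the box of $H_i$ with letter $y_s$, and let $r_i=t_{i,0}=t(i,i)$. Then $t_{i,s}>r_i$ for $s\ge1$, and $r_i<t(i,i+1)<r_{i+1}$ for $i<k$. The contribution of $H_i$ to $\Phi$ is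
$$\sigma_ir_i-\sum_{s=1}^{f_i-1}M^{n-1-s}(t_{i,s}-r_i),\qquad\sigma_i=\alpha(y_0)-\sum_{s=1}^{f_i-1}M^{n-1-s}=\sum_{e=0}^{2i-2}M^e,$$
since $f_i-1=n-2i$, so that the subtracted exponents run from $n-2$ down to $2i-1$. In particular $\sigma_1=1$. Put $s(e)=n-1-e$. For $1\le e\le n-2$, the condition $s(e)\le f_i-1$ is equivalent to $2i\le e+1$. Collecting powers of $M$,
$$\Phi=\sum_{e=0}^{n-2}M^e\Phi_e,\qquad\Phi_e(t)=\sum_{i:\,2i\ge e+2}r_i-\sum_{i:\,2i\le e+1}\big(t_{i,s(e)}-r_i\big). \tag{6}$$
The second sum is empty for $e=0$. Each $i\in[k]$ contributes one term of absolute value $\le L$, so $|\Phi_e|\le kL$.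

**Step 4 (the canonical filling).** This step shows that a good word has a filling read off from the $q_i=q_i(W)$. Let $t^*_{i,s}=q_i+s$. The letters are correct, since $F_i$ starts at $q_i$. Let $i<k$. Since $y_0$ occurs in $F_i$ only at its first position and $q_{i+1}>q_i$ carries $y_0$, we have $q_{i+1}\ge q_i+f_i$. So all values on $H_i$ precede all values on $H_{i+1}$. Now go from a box to a neighbor. From $(i,j)$ to $(i,j+1)$: if $j<i$, the hook index $\min(i,j)$ increases; if $j\ge i$, we move one step along the arm of $H_i$, from $b_c$ to $b_{c+1}$ with $c\ge0$. From $(i,j)$ to $(i+1,j)$: if $i<j$, the hook index increases; if $i\ge j$, we move one step along the leg of $H_j$, from $b_{-c}$ to $b_{-c-1}$ with $c\ge0$. In each case $t^*$ increases, by the order of letters in $F_1$. So $t^*$ is a filling.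

**Step 5 ($t^*$ maximizes $\Phi$).** This step makes the lexicographic argument of the example general. Let $t$ be any filling. Let $I(e)$ be the statement:
$$t_{i,s}=r_i+s\quad\text{for all }i\text{ and all }1\le s\le\min(f_i-1,\,n-1-e).$$
$I(n-1)$ is vacuous. Suppose $I(e+1)$ holds, with $0\le e\le n-2$. We compare $\Phi_e(t)$ with $\Phi_e(t^*)$ term by term.

* If $2i\ge e+2$, then $f_i-1=n-2i\le n-1-(e+1)$, so by $I(e+1)$ the word $F_i$ is a factor of $W$ starting at $r_i$. The indices $i$ of this kind form a final segment of $[k]$. If it is nonempty, $r_k\le q_k$ by the definition of $q_k$; and if $i<k$ is in the segment and $r_{i+1}\le q_{i+1}$, then $r_i<r_{i+1}\le q_{i+1}$, so $r_i\le q_i$ by the definition of $q_i$. Thus $r_i\le q_i$ throughout the segment.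
* If $2i\le e+1$, then $e\ge 1$ and $s(e)\le f_i-1$. By $I(e+1)$ the positions $r_i+1,\dots,r_i+s(e)-1$ carry $y_1,\dots,y_{s(e)-1}$, which differ from $y_{s(e)}$. As $t_{i,s(e)}>r_i$ carries $y_{s(e)}$, we get $t_{i,s(e)}-r_i\ge s(e)$, and $s(e)$ is the value for $t^*$.

So $\Phi_e(t)\le\Phi_e(t^*)$. If equality holds, all terms are equal, so $t_{i,s(e)}=r_i+s(e)$ whenever $2i\le e+1$; for the other $i$ the range of $s$ in $I(e)$ is the same as in $I(e+1)$. Hence equality implies $I(e)$, and we can continue downward. Consequently either $\Phi_e(t)=\Phi_e(t^*)$ for all $e$, or at the largest $e$ where they differ $\Phi_e(t)\le\Phi_e(t^*)-1$. In the latter case, since $|\Phi_{e'}(t^*)-\Phi_{e'}(t)|\le2kL=M-1$ for $e'<e$,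
$$\Phi(t^*)-\Phi(t)\ge M^e-2kL\,\frac{M^e-1}{M-1}=1>0 .$$
So the maximum in (5) is $\Phi(t^*)=\sum_i\sigma_iq_i-\sum_i\sum_{s=1}^{f_i-1}sM^{n-1-s}$, and the double sum is independent of $W$. This is (2). $\square$

The condition $k\le n-k$ with $k=2$ reads $n\ge4$. Since $\sigma_1=1$, two good words of the same length with equal $q_2,\dots,q_k$ and different $q_1$ are separated by $\ell_k$.

## 6. Two words that differ in one letter

Fix either $k=2$, $n\ge4$, or $k=3$, $n\ge6$. In both cases $k\le n-k$. With the notation of Section 5 put
$$F=F_1,\quad G=F_2,\quad|F|=n-1,\quad|G|=n-3,\quad m=|G|+k-3,\quad K=|F|+m .$$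
So $m=|G|-1$ and $K=2n-5$ for $k=2$, while $m=|G|$ and $K=2n-4$ for $k=3$. Always $0\le m\le|G|<|F|\le K$. The words $F,G,F_3$ (the last only for $k=3$) contain no $z$, and $y_0$ occurs in each of them only at the first position.

We want words $U,V$ that differ only at one position $\tau$, such that $V$ arises from $U$ by destroying the factor $F$ that realizes $q_1(U)$, and such that all chains of length $\le K$ through $\tau$ are interior. To be interior, a chain must be movable in two opposite directions. There will be two mechanisms.

* Chains that do not contain the whole destroyed $F$ are moved left and right into surroundings that contain everything except $F$.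
* Chains that contain the whole $F$ cannot be moved that way. They are moved right onto a second copy of $F$, placed so that it does not affect $q_1$, and left into a part of the word that contains everything we need. Copies of $F$ far to the left are harmless, since $q_1$ asks for the last $F$ before the last $G$.

**Definition (lists).** For a finite nonempty set $\mathcal X=\{X_1,\dots,X_s\}$ of words let $\langle\mathcal X\rangle=zX_1zX_2z\cdots zX_sz$ (in some fixed order). For example $\langle\{a_1,a_3,z\}\rangle=z\,a_1\,z\,a_3\,z\,z\,z$.

* (Z) $\langle\mathcal X\rangle$ begins and ends with $z$ and has a $z$ between consecutive $X_i$. So in any word, a $z$-free factor that overlaps a displayed factor $\langle\mathcal X\rangle$ lies inside one of its $X_i$.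

**Step 1 (the core).** The core puts short supplies next to $F$: everything of length $\le m$ on its left, everything of length $\le m+1$ without $G$ on its right. Let $C_0=\langle A^m\rangle$, where $A^m$ is the set of all words of length $m$ (only the empty word if $m=0$). Let
$$B=\langle\{X\in A^{m+1}:G\text{ is not a factor of }X\}\rangle,\qquad P^-=C_0^{\,m+1},\qquad P^+=B^{m+1},\qquad F'=y_0\cdots y_{n-3}\,z .$$

* (C1) Every word of length $\le m$ is a factor of $C_0$: extend it to length $m$. No factor $F$ overlaps a displayed $P^-$: by (Z) it would lie inside a word of length $m<|F|$.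
* (C2) No factor $G$ overlaps a displayed $P^+$: by (Z) it would lie inside some $X$ without factor $G$. Hence no factor $F$ does either: being $z$-free, it too would lie inside one $X$, and it begins with $G$.
* (C3) Every word of length $\le m$ different from $G$ is a factor of $B$: it has length $\le|G|$, so it does not contain $G$, and padding it with $z$'s to length $m+1$ keeps it free of $G$, as $G$ has no $z$. If $k=3$, every word obtained from $G$ by inserting one $z$ between two consecutive letters has length $m+1$, does not contain $G$, and so is a factor of $B$.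

For $n=4$, $k=2$ we have $m=0$, $K=3$, $F=a_2a_3a_1$, $G=a_2$, $F'=a_2a_3z$, $P^-=C_0=zz$ and $P^+=B=z\,a_1\,z\,a_3\,z\,z\,z$. The core $P^-FP^+$ is $zz\;a_2a_3a_1\;za_1za_3zzz$.

**Step 2 (symmetric annuli).** These serve the first mechanism: on both sides, every word of the right length that avoids $F$. Let $W_0=P^-FP^+$ and $W_0'=P^-F'P^+$. For $r=1,\dots,K$ let
$$A_r=\langle\{X\in A^{|W_{r-1}|}:F\text{ is not a factor of }X\}\rangle,\qquad W_r=A_rW_{r-1}A_r,\qquad W_r'=A_rW'_{r-1}A_r .$$

* (C4) For $0\le r\le K$, $F$ occurs in $W_r$ exactly once as a factor, namely the displayed $F$ of the central $W_0$. It does not occur in $W_r'$.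

For $r=0$: a factor $F$ overlaps neither $P^-$ nor $P^+$, by (C1) and (C2), so it is the displayed $F$, respectively it would have to be $F'\ne F$. For the induction step: by (Z) no factor $F$ overlaps a displayed $A_r$.

**Step 3 (the right part).** This supplies the second copy of $F$, and with it the last $G$. Let $\Theta$ be the empty word if $k=2$ and $\Theta=G$ if $k=3$. Put
$$H_0=W_K\,P^-FP^+\,\Theta,\qquad H_0'=W_K'\,P^-FP^+\,\Theta,$$
both indexed by the same positions. Let $S_1$ be the set of positions of the $F$ (respectively $F'$) in the central $W_0$ (respectively $W_0'$), $p_1=\min S_1$, $\tau=\max S_1$. Let $S_2$ be the set of positions of the displayed $F$, $p_2=\min S_2$, and $D=p_2-p_1>0$. If $k=3$, let $p_3=p_2+|F|+|P^+|$ be the first position of $\Theta$. The first core is the central $W_0$ of $H_0$; the second core is the displayed $P^-FP^+$. Translation by $D$ maps the first core of $H_0$ onto the second, preserving letters. When prefixes are added below, existing positions keep their indices.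

**Step 4 (left annuli).** These will contain copies of chains, stretched in prescribed ways.

**Lemma 6.** Let $H$ be a word and $\mathcal M$ a finite nonempty set of pairs $(s,\delta)$, where $s$ is a chain of $H$ of some length $r$ and $\delta\in\mathbb Z^r$ satisfies $\delta_1\ge\dots\ge\delta_r\ge1$. There is a word $E$ such that in $EH$, for each $(s,\delta)\in\mathcal M$, there is an integer $\lambda\ge1$ for which $s-\lambda\delta$ is a chain lying in $E$ with the same pattern as $s$.

*Proof.* Treat the pairs one at a time, extending the word to the left. Suppose the current word has first position $y$. Choose $\lambda\ge1$ with $s_r-\lambda\delta_r<y$, which is possible as $\delta_r\ge1$. The tuple $s-\lambda\delta$ is strictly increasing, since $(s_{i+1}-s_i)+\lambda(\delta_i-\delta_{i+1})>0$; so all its entries are $<y$. Define the letters at positions $s_1-\lambda\delta_1,\dots,y-1$ to be $H_{s_i}$ at $s_i-\lambda\delta_i$ and $z$ elsewhere. $\square$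

For example, let $H=ab$ at positions $1,2$, with one pair $s=(1,2)$, $\delta=(2,1)$. Take $\lambda=2$: then $s-2\delta=(-3,0)$ and $EH=azzb\,ab$.

For $r=1,\dots,m+1$ let $\mathcal M_r$ be the set of all $(s,\delta)$ with $s$ a chain of $H_{r-1}$ of length $\le K$ and $\delta$ an integer vector of the same length with $|H_{r-1}|\ge\delta_1\ge\delta_2\ge\dots\ge1$. Let $E_r$ be given by Lemma 6 for $(H_{r-1},\mathcal M_r)$, and let $H_r=E_rH_{r-1}$. Define
$$U=E_{m+1}\cdots E_1H_0,\qquad V=E_{m+1}\cdots E_1H_0'.$$
The words $E_r$ are built from $H_0$ only, and the same $E_r$ are used in $V$. So $U$ and $V$ differ only at $\tau$, where $U$ has $y_{n-2}$ and $V$ has $z$. Schematically,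
$$U=E_{m+1}\cdots E_1\;\;A_K\cdots A_1\,\underbrace{P^-FP^+}_{\text{first core}}\,A_1\cdots A_K\;\;\underbrace{P^-FP^+}_{\text{second core}}\;\Theta .$$

## 7. The values $q_i(U)$ and $q_i(V)$

This section checks that $\ell_k$ will notice the difference.

**Lemma 7.** $U$ and $V$ are good, $q_i(U)=q_i(V)$ for $2\le i\le k$, and $q_1(V)<p_1=q_1(U)$.

*Proof.* Let $W\in\{U,V\}$.

**Step 1.** We find $q_3$ if $k=3$. The prefix $F_3$ of $\Theta=G$ starts at $p_3$. No later position carries $y_0$, the first letter of $F_3$. So $q_3(W)=p_3$.

**Step 2.** We find $q_2$. The prefix $G$ of the displayed $F$ starts at $p_2$, and $p_2<p_3$ if $k=3$. A factor $G$ starting after $p_2$ (and before $p_3$ if $k=3$) cannot start in $S_2$, since it begins with $y_0$, and cannot start in the last $P^+$ by (C2). So $q_2(W)=p_2$.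

**Step 3.** We find $q_1$. Consider a factor $F$ starting in $H_0$ (respectively $H_0'$) before $p_2$. By (C1) it does not overlap the displayed $P^-$ between $W_K$ (respectively $W'_K$) and $S_2$, so it lies in $W_K$ (respectively $W_K'$). By (C4) it is $S_1$ in the case of $U$, and it does not exist in the case of $V$. Hence $q_1(U)=p_1$. In $V$ every factor $F$ starting before $p_2$ starts in some $E_r$, so before $p_1$. Such a factor exists: $S_1$ is a chain of $H_0$ with pattern $F$ and length $|F|\le K$, so $(S_1,(1,\dots,1))\in\mathcal M_1$, and $E_1$ contains the consecutive positions $S_1-\lambda$ spelling $F$. So $q_1(V)$ exists and is $<p_1$. $\square$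

Note the role of $S_2$: it is a factor $F$ to the right of $S_1$ that does not count for $q_1$, because it starts exactly at $q_2$.

## 8. All chains of length at most $K$ through $\tau$ are interior

**Lemma 8.** Every chain of $U$ or of $V$ of length $\le K$ having $\tau$ as an entry is interior.

*Proof.* Let $t$ be such a chain, with pattern $w$. Call a set of positions empty if it contains no entry of $t$.

**Case I: $t$ is a chain of $V$, or a chain of $U$ not containing all of $S_1$.** The aim is to slide the part of $t$ near $\tau$ into the symmetric annuli. At most $K-1$ entries differ from $\tau$, and there are $K$ levels of annuli. So there is $r\in[1,K]$ such that both factors $A_r$ adjacent to the central $W_{r-1}$ (respectively $W_{r-1}'$) are empty. Let $T\ni\tau$ be the set of entries of $t$ in that central factor, and let $X$ be obtained from the central factor by replacing every letter at a position outside $T$ by $z$.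

A factor $F$ of $X$ would be $z$-free, so it would consist of positions in $T$ and be a factor $F$ of the central $W_{r-1}$ (respectively $W'_{r-1}$). By (C4) this forces the word to be $U$ and $S_1\subseteq T$, which is excluded. So $X$, which has length $|W_{r-1}|$, is one of the words listed in $A_r$.

Hence there are $a,b>0$ such that translating $T$ by $-a$ lands in the copy of $X$ in the left $A_r$, and translating $T$ by $+b$ lands in the copy of $X$ in the right $A_r$, preserving letters. All other entries of $t$ lie outside the central $W_r$ (respectively $W_r'$). So moving the entries of $T$ in these two ways and fixing the others gives chains $t'\ne t''$ with pattern $w$, and $t=\frac b{a+b}t'+\frac a{a+b}t''$.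

**Case II: $t$ is a chain of $U$ containing all of $S_1$.** The aim is to find a displacement $\delta$, nonincreasing along the moved part of $t$, such that $t'=t+\delta$ is again a chain with pattern $w$, with $S_1$ going to $S_2$. Lemma 6 then supplies the opposite motion $t-\lambda\delta$.

*Empty zones.* At most $m=K-|F|$ entries lie outside $S_1$. So we can choose:

* $r\in[1,m+1]$ with $E_r$ empty;
* $i\in[1,m+1]$ such that the $i$-th copy $\Gamma$ of $C_0$ in the $P^-$ of the first core is empty;
* $j\in[1,m+1]$ such that the $j$-th copy $\Lambda$ of $B$ in the $P^+$ of the first core and the $j$-th copy $\Lambda+D$ of $B$ in the $P^+$ of the second core are both empty (each entry excludes at most one index $j$).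

From left to right these sets are ordered
$$E_r<\Gamma<S_1<\Lambda<\Gamma+D<S_2<\Lambda+D .$$
Split the entries of $t$ into consecutive groups: $T_0$ left of $E_r$; $T_1$ between $E_r$ and $\Gamma$; $T_2\supseteq S_1$ between $\Gamma$ and $\Lambda$; $T_3$ between $\Lambda$ and $\Lambda+D$; $T_4$ right of $\Lambda+D$. As $E_r,\Gamma,\Lambda,\Lambda+D$ are empty, every entry is in one of the groups.

*The motion to the right.* Define $t'=t+\delta$ as follows.

* On $T_0\cup T_4$: $\delta=0$.
* On $T_2$: $\delta=D$. These positions lie in the first core, so letters are preserved, and the images lie strictly between $\Gamma+D$ and $\Lambda+D$.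
* $T_1$ has at most $m$ entries. By (C1) its pattern is a factor of the copy $\Gamma+D$ of $C_0$; send $T_1$ to those consecutive positions. Each entry is left of $\Gamma$ and its image is in $\Gamma+D$, so $\delta>D$ on $T_1$. Image gaps equal $1$, which is at most the original gaps, so $\delta$ is nonincreasing along $T_1$.
* $T_3$ has at most $m$ entries. There are three subcases.
  * ($\alpha$) The pattern of $T_3$ is not $G$ (or $T_3$ is empty, and there is nothing to do). By (C3) send $T_3$ to consecutive positions of $\Lambda+D$ spelling its pattern.
  * ($\beta$) The pattern is $G$ and two successive entries of $T_3$ differ by at least $2$. Then $|G|\le m$, so $k=3$ and $|T_3|=m$. By (C3), $\Lambda+D$ contains $G$ with one $z$ inserted at that place. Send $T_3$ to the non-$z$ positions of this factor.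
  * ($\gamma$) The pattern is $G$ and the entries are consecutive, starting at $\gamma_0$. Again $k=3$ and $|T_3|=m$, so all entries outside $S_1$ are in $T_3$: $T_0=T_1=T_4=\emptyset$ and $T_2=S_1$. The factor $G$ at $\gamma_0$ lies right of $S_1$ and, by (C2), does not overlap the $P^+$ of the first core, so $\gamma_0\ge p_1+|F|+|P^+|=p_3-D$. Also $\gamma_0<p_3$, as $T_3$ lies left of $\Lambda+D$. Put $\delta=p_3-\gamma_0\in[1,D]$ on $T_3$, which sends $T_3$ onto $\Theta=G$.

In ($\alpha$) and ($\beta$) image gaps are at most the original gaps: in ($\beta$) the one image gap $2$ is at the place where the original gap is at least $2$. So $\delta$ is nonincreasing along $T_3$. Each entry is right of $\Lambda$ and left of $\Lambda+D$, and its image is in $\Lambda+D$, so $1\le\delta<D$ on $T_3$.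

In all cases $t'$ is strictly increasing. In ($\alpha$) and ($\beta$) the images of $T_0,\dots,T_4$ lie respectively left of $E_r$, in $\Gamma+D$, between $\Gamma+D$ and $\Lambda+D$, in $\Lambda+D$, and right of $\Lambda+D$. In ($\gamma$) the images are $S_2$ followed by $\Theta$. The pattern of $t'$ is $w$.

*The motion to the left.* Let $s$ be the subchain $T_1T_2T_3$. All its entries lie right of $E_r$, so it is a chain of $H_{r-1}$, of length $\le K$. On $s$, $\delta$ is nonincreasing: it is $>D$ and nonincreasing on $T_1$, equal to $D$ on $T_2$, and $\le D$ and nonincreasing on $T_3$. It is at least $1$, and at most $|H_{r-1}|$ because entries and images both lie in $H_{r-1}$. So $(s,\delta|_s)\in\mathcal M_r$, and for some integer $\lambda\ge1$ the tuple $s-\lambda\delta|_s$ is a chain inside $E_r$ with the pattern of $s$. As $T_0$ lies left of $E_r$ and $T_4$ right of it, $t''=t-\lambda\delta$ is a chain of $U$ with pattern $w$. Finally $t'\ne t''$, since $\delta=D\ne0$ on $S_1$, and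
$$t=\tfrac{\lambda}{\lambda+1}(t+\delta)+\tfrac1{\lambda+1}(t-\lambda\delta)=\tfrac{\lambda}{\lambda+1}t'+\tfrac1{\lambda+1}t''. \qquad\square$$

One sees here why $m=|G|-1$ when $k=2$. With $|G|$ entries allowed outside $S_1$, the group $T_3$ could be the prefix $G$ of $S_2$. Once $S_1$ is moved onto $S_2$, these entries would have to move, without widening their gaps, to a factor $G$ to the right of $S_2$, and for $k=2$ there is none. For $k=3$ the extra word $\Theta=G$ provides exactly this room, in subcase ($\gamma$). This gains one letter in $K$, and $\Theta$ does not spoil $q_2$, because $q_2$ now has to be smaller than $q_3=p_3$.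

## 9. Proof of Theorem A and of Corollary B

**Proof of Theorem A.** Take $(k,n)$ as in Section 6 and $N=K+1$. So $N=2n-4$ for $k=2$, $n\ge4$, and $N=2n-3$ for $k=3$, $n\ge6$; for $n\in\{4,5\}$ use $k=2$ and for $n\ge6$ use $k=3$. Re-index the positions of $U$ and $V$ as $1,\dots,L$. This shifts all $q_i$ by the same amount and does not affect differences. Let $g$ be the morphism of Proposition 5 for this $L$, and let $u=g(U)$, $v=g(V)\in[n]^+$. All letters of $[n]$ occur in them, as all exponents in $g(a)$ are positive.

**Step 1.** The identity holds in the matrix semigroups. By Lemmas 8 and 2, $\operatorname{conv}\operatorname{Occ}_w(U)=\operatorname{conv}\operatorname{Occ}_w(V)$ for $1\le|w|\le K=N-1$. By Lemma 4, $u=v$, with $1,\dots,n$ read as variables, is an identity of $UT_j(\mathbb T)$ for all $j\le N$.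

**Step 2.** The identity fails in $\mathbb P_n$. Assign to the variable $c$ the generator $c\in\mathbb P_n$. By Proposition 5 and Lemma 7,
$$\ell_k(u)-\ell_k(v)=\sum_{i=1}^k\sigma_i\big(q_i(U)-q_i(V)\big)=q_1(U)-q_1(V)>0 .$$
By Greene's theorem $u\ne v$ in $\mathbb P_n$. So $\mathbb P_n$ does not satisfy $u=v$.

For every $n\ge4$ we have $n\le2n-4$. Thus already the identity obtained with $k=2$ holds in $UT_n(\mathbb T)$ and fails in $\mathbb P_n$, and the two generate different varieties. $\blacksquare$

**Proof of Corollary B.** (a) For $n\le3$ the equality is (iii). For $n\ge4$, (i) gives $\operatorname{var}UT_n(\mathbb T)\subseteq\operatorname{var}\mathbb P_n$, and the inclusion is strict by Theorem A. Fact (ii) gives $\operatorname{var}\mathbb P_n\subseteq\operatorname{var}UT_d(\mathbb T)$. For $n\ge4$ we have $n^2/4\ge n$, so $d\ge n+1>n$, and the inclusion is strict by (iv).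

(b) By (iv), equality with $\operatorname{var}UT_j(\mathbb T)$ forces $j=n$, which (a) excludes for $n\ge 4$.

(c) By (ii), $D(n)$ exists and $D(n)\le\lfloor n^2/4+1\rfloor$. For $n\ge4$ and $j\le N$ the identity of Theorem A holds in $UT_j(\mathbb T)$ and fails in $\mathbb P_n$, so $D(n)\ge N+1$. This gives $D(4)\ge5$, $D(5)\ge7$, and $D(n)\ge2n-2$ for $n\ge6$, in particular $D(6)\ge10$. The upper bounds $\lfloor n^2/4+1\rfloor$ for $n=4,5,6$ are $5,7,10$, so equality holds there.

For $n\le3$ the upper bound equals $n$. Suppose $D(n)=j<n$. Then, by the definition of $D(n)$, the embedding of $UT_j(\mathbb T)$ in $UT_n(\mathbb T)$, and (i),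
$$\operatorname{var}\mathbb P_n\subseteq\operatorname{var}UT_j(\mathbb T)\subseteq\operatorname{var}UT_n(\mathbb T)\subseteq\operatorname{var}\mathbb P_n,$$
so $\operatorname{var}\mathbb P_n=\operatorname{var}UT_j(\mathbb T)$ with $j\ne n$, contradicting (iv). Hence $D(n)=n=\lfloor n^2/4+1\rfloor$ for $n\le3$. $\blacksquare$
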